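\title{Boundary blow-up for a Gelfand--Liouville system with uniformly convergent coefficients}

\begin{abstract}
We consider the system $-\Delta u=Ve^{v}$, $-\Delta v=We^{u}$ with zero Dirichlet data in a smooth bounded planar domain, and sequences of solutions with bounded masses $\int e^{u_i}$, $\int e^{v_i}$ whose nonnegative coefficients $V_i,W_i$ converge uniformly up to the boundary. We show that such solutions need not be bounded in $L^\infty$: every domain carries a counterexample with $u_i=v_i$ and with smooth positive coefficients $V_i=W_i$ that are bounded in $C^{0,1/2}$. The exponent $1/2$ is the exact threshold, since a bound on the coefficients in $C^{0,\alpha}$ with $\alpha>1/2$ implies an a priori $L^\infty$ bound. We also determine the limits $(V,W)$ for which blow-up can occur: the limit system must be solvable, and $VW$ must be positive at some boundary point.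
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^2$ be a bounded open set with smooth boundary, with $0\in\partial\Omega$, and let $\Delta=\partial_{11}+\partial_{22}$. For $V,W\in C^0(\bar\Omega)$ we study the Gelfand--Liouville type system
\begin{equation}\label{eq:P}\tag{P}
-\Delta u=Ve^{v},\qquad -\Delta v=We^{u}\quad\text{in }\Omega,\qquad\qquad u=v=0\quad\text{on }\partial\Omega .
\end{equation}
Solutions are classical, $u,v\in C^2(\Omega)\cap C^0(\bar\Omega)$, unless we say otherwise. For $u=v$ and $V=W$ the system reduces to the single equation $-\Delta u=Ve^u$.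

The masses $\int_\Omega e^u$ and $\int_\Omega e^v$ are the critical quantities. If $(u,v)$ satisfies the two equations, so does $\big(u(\lambda x)+2\log\lambda,\ v(\lambda x)+2\log\lambda\big)$ with coefficients $V(\lambda x)$, $W(\lambda x)$, and this rescaling changes neither the masses nor the suprema of the coefficients. A bound on the masses therefore cannot bound a solution through the equation alone. The basic example is the \emph{bubble}
\[
U_\varepsilon(x)=\log\frac{8\varepsilon^2}{\gamma(\varepsilon^2+|x|^2)^2},\qquad -\Delta U_\varepsilon=\gamma e^{U_\varepsilon}\ \text{ in }\mathbb R^2,\qquad \int_{\mathbb R^2}\gamma e^{U_\varepsilon}=8\pi ,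
\]
whose maximum tends to $+\infty$ as $\varepsilon\to0$. The boundary condition must come to the rescue. For $V,W\ge0$ the solutions of \eqref{eq:P} are nonnegative, whereas $U_\varepsilon\to-\infty$ away from the origin, and this conflict rules out concentration inside $\Omega$. For the single equation the following is known (Brezis--Merle): if $0\le V_i\le b$ and $\int_\Omega e^{u_i}\le C$, then $\sup_Ku_i\le c(b,C,K,\Omega)$ for every compact $K\subset\Omega$; and, without any convergence assumption on $(V_i)$, there are sequences with $0\le V_i\le b$, $\int_\Omega e^{u_i}\le C$ and $\sup_\Omega u_i\to+\infty$. The following extension of the Brezis--Merle problem is posed in \cite{Bahoura}.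

\medskip
\noindent\textbf{Question.} \emph{Let $V_i\to V$ and $W_i\to W$ in $C^0(\bar\Omega)$, with $0\le V_i\le b_1$ and $0\le W_i\le b_2$. Let $(u_i,v_i)$ solve \eqref{eq:P} with coefficients $(V_i,W_i)$, and let $\int_\Omega e^{u_i}\le C_1$, $\int_\Omega e^{v_i}\le C_2$. Are $(u_i)$ and $(v_i)$ bounded in $L^\infty(\Omega)$?}
\medskip

The bounds may depend on the sequences and on their limits, but not on $i$. We call a sequence $(V_i,W_i,u_i,v_i)$ as in the Question \emph{admissible with limits $(V,W)$}, and we say that it \emph{blows up} if $\sup_i(\|u_i\|_\infty+\|v_i\|_\infty)=\infty$.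

Two simple cases suggest a positive answer. If $b_1C_2<4\pi$ or $b_2C_1<4\pi$, there is not enough mass for concentration and the bounds hold (Lemma~\ref{lem:conc}(i) below). If the coefficients are constant, the bounds hold by Theorem~\ref{thm:holder} below. Since blow-up takes place on scales that tend to zero, and uniformly convergent coefficients look constant on such scales, one would guess that the general case resembles the constant one. This guess is wrong, already for the single equation. Let $T$ be the torsion function, $-\Delta T=1$ in $\Omega$, $T=0$ on $\partial\Omega$, and for $0<\alpha\le1$ let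
\[
\|V\|_{C^{0,\alpha}(\bar\Omega)}=\sup_{\bar\Omega}|V|+\sup_{x\ne y}\frac{|V(x)-V(y)|}{|x-y|^\alpha}.
\]

\begin{theorem}\label{thm:counter}
Let $\gamma>0$. There are $V_i=W_i\in C^\infty(\bar\Omega)$ with $0<V_i\le2\gamma$ and solutions $u_i=v_i\in C^\infty(\bar\Omega)$ of \eqref{eq:P} such that $V_i\to V:=\gamma e^{-\gamma T}$ uniformly on $\bar\Omega$, $\sup_i\int_\Omega e^{u_i}<\infty$ and $\|u_i\|_{L^\infty}\to\infty$. Moreover, $(V_i)$ is bounded in $C^{0,1/2}(\bar\Omega)$, and $V_i\to V$ in $C^{0,\alpha}(\bar\Omega)$ for every $\alpha<1/2$.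
\end{theorem}

So the answer to the Question is no, on every domain; the solutions blow up along points that tend to $0$. The exponent $1/2$ cannot be improved.

\begin{theorem}\label{thm:holder}
Let $\alpha\in(1/2,1]$. If $V,W\ge0$, $\|V\|_{C^{0,\alpha}(\bar\Omega)}\le A$, $\|W\|_{C^{0,\alpha}(\bar\Omega)}\le A$, and $(u,v)$ solves \eqref{eq:P} with $\int_\Omega e^u\le C_1$ and $\int_\Omega e^v\le C_2$, then $\|u\|_\infty+\|v\|_\infty\le C(\Omega,\alpha,A,C_1,C_2)$.
\end{theorem}

The third result identifies the limits for which the Question has a negative answer.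

\begin{theorem}\label{thm:limits}
Let $V,W\in C^0(\bar\Omega)$, $V,W\ge0$. There is an admissible sequence with limits $(V,W)$ that blows up if and only if
\begin{enumerate}
\item[(a)] the system \eqref{eq:P} with coefficients $(V,W)$ has a solution $(U_1,U_2)\in C^0(\bar\Omega)^2$, the equations being understood in $\mathcal D'(\Omega)$, and
\item[(b)] $V(x_0)W(x_0)>0$ for some $x_0\in\partial\Omega$.
\end{enumerate}
In particular, the answer to the Question is yes whenever $VW\equiv0$ on $\partial\Omega$.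
\end{theorem}

The limit in Theorem~\ref{thm:counter} is chosen so that (a) is explicit: $U_1=U_2=\gamma T$ satisfies $-\Delta U_1=\gamma=\gamma e^{-\gamma T}e^{U_2}$.

\begin{remark}\label{rem:constants}
Let $V=W=\gamma$ be a positive constant. If $\gamma e\|T\|_\infty<1$, the map that sends $U$ to the solution of $-\Delta\tilde U=\gamma e^U$ with zero boundary values is a contraction of the closed unit ball of $C^0(\bar\Omega)$, by comparison with multiples of $T$. Hence (a) holds, and blow-up occurs for suitable coefficients that converge uniformly to a constant. If $\gamma e>\lambda_1$, the first Dirichlet eigenvalue, then (a) fails: testing with an eigenfunction $\varphi_1\ge0$ and using $e^t\ge et$ gives $0<\lambda_1\int(U_1+U_2)\varphi_1=\gamma\int(e^{U_1}+e^{U_2})\varphi_1$ and $\gamma\int(e^{U_1}+e^{U_2})\varphi_1\ge\gamma e\int(U_1+U_2)\varphi_1$, so $\lambda_1\ge\gamma e$.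
\end{remark}

Section~\ref{sec:model} shows on a half-plane, by explicit formulas, why a bubble at distance $\delta$ from the boundary has width $\delta^2$ and where the exponent $1/2$ comes from. Section~\ref{sec:tools} collects the linear facts that we use, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}. Section~\ref{sec:conc} describes the concentration points of admissible sequences; Sections~\ref{sec:holder} and~\ref{sec:limits} prove Theorems~\ref{thm:holder} and~\ref{thm:limits}.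

\section{The half-plane model}\label{sec:model}

This section is a guide; no proof depends on it. Let $\mathbb H=\{x_2>0\}$ and $0<\varepsilon\le\delta$. Put $\xi=(0,\delta)$, $r=|x-\xi|$, $m=\sqrt{\delta^2+\varepsilon^2}$, $q=(0,-m)$, $\ell=|\xi-q|=\delta+m$, and
\[
f=\frac{8\varepsilon^2}{(\varepsilon^2+r^2)^2},\qquad
\psi=2\log\frac{|x-q|^2}{\varepsilon^2+r^2}=2\log\Big(1+\frac{2\ell x_2}{\varepsilon^2+r^2}\Big).
\]
The two expressions for $\psi$ agree because $|x-q|^2-\varepsilon^2-r^2=2(m+\delta)x_2$. Thus $\psi\ge0$ in $\mathbb H$ and $\psi=0$ on $\partial\mathbb H$. Since $\Delta\log(\varepsilon^2+r^2)=4\varepsilon^2(\varepsilon^2+r^2)^{-2}$ and $\log|x-q|$ is harmonic in $\mathbb H$, we have $-\Delta\psi=f$. So $\psi$ is a bubble of width $\varepsilon$ at distance $\delta$ from the boundary, corrected by a harmonic function so as to vanish on the boundary, and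
\[
-\Delta\psi=V^0e^\psi,\qquad V^0=fe^{-\psi}=\frac{8\varepsilon^2}{|x-q|^4}.
\]

\emph{The width is $\delta^2$.} For $r<\delta/2$ the function $e^\psi$ is comparable to $\delta^4(\varepsilon^2+r^2)^{-2}$, whose integral is comparable to $\delta^4/\varepsilon^2$, while $V^0(\xi)=8\varepsilon^2/\ell^4$. Bounded mass requires $\varepsilon\ge c\delta^2$ and a bounded coefficient requires $\varepsilon\le C\delta^2$. We fix $\gamma>0$ and normalize $V^0(\xi)=\gamma$, that is $8\varepsilon^2=\gamma\ell^4$. Then $\ell/\delta\to2$ and $\varepsilon^2/\delta^4\to2\gamma$ as $\delta\to0$, and $e^{\psi(\xi)}=\ell^4/\varepsilon^4$ is of order $\delta^{-4}$.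

\emph{The naive coefficient does not converge.} We have $V^0=\gamma\ell^4|x-q|^{-4}$. This function is bounded, equals $\gamma$ at $\xi$, and tends to $0$ at each fixed $x\ne0$. It changes by an amount of order one over the length $\delta$.

\emph{The remedy.} The mass of the bubble sits in the core $r\lesssim\varepsilon$, and across the core $V^0$ changes only by about $\varepsilon/\delta\sim\delta$. One may hope to keep this small variation and to discard the rest. To do so we prescribe the right-hand side rather than the solution: in a bounded domain, solve the \emph{linear} problem $-\Delta u=\gamma e^\psi$ and define $V=\gamma e^{\psi-u}$. Then $-\Delta u=Ve^u$ holds exactly, and everything depends on $u-\psi$, the potential of $\gamma e^\psi-f$. Away from $\xi$ we have $\psi\to0$ and $f\to0$, so that region contributes $\gamma T$. Near $\xi$, with $y=x-\xi$ and $|y|\le\delta$, we have $|x-q|^2=\ell^2+2\ell y_2+|y|^2$, hence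
\[
\gamma e^\psi-f=\gamma\,\frac{|x-q|^4-\ell^4}{(\varepsilon^2+|y|^2)^2}=\frac{4\gamma\ell^3y_2}{(\varepsilon^2+|y|^2)^2}+O\Big(\frac{\delta^2|y|^2}{(\varepsilon^2+|y|^2)^2}\Big).
\]
The leading term has an explicit potential. With $t=|y|^2$ one has $\Delta\big(y_2\phi(t)\big)=4y_2(t\phi''+2\phi')=4y_2(t\phi)''$, so
\[
Z(y)=\gamma\ell^3\,y_2\,\frac{\log(1+|y|^2/\varepsilon^2)}{|y|^2}\qquad\text{satisfies}\qquad-\Delta Z=\frac{4\gamma\ell^3y_2}{(\varepsilon^2+|y|^2)^2}.
\]
Since $s^{-1}\log(1+s^2)$ is bounded, $|Z|\le C\ell^3/\varepsilon\le C\delta$: the correction tends to $0$ uniformly. On the other hand $Z(0)=0$ and $Z(0,\varepsilon)=\gamma\ell^3\varepsilon^{-1}\log2$, so the $C^{0,\alpha}$ difference quotient across the core is of order $\delta^3\varepsilon^{-1-\alpha}\sim\delta^{1-2\alpha}$. An oscillation of size $\delta$ on the length $\delta^2$ is invisible in $C^0$, bounded in $C^{0,1/2}$ and unbounded in $C^{0,\alpha}$ for $\alpha>1/2$.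

\emph{The trace on the boundary.} On $\partial\mathbb H$ we have $\partial_2\psi=4\ell/(x_1^2+m^2)$, so
\begin{equation}\label{eq:modelJ}
\int_{\partial\mathbb H}(\partial_2\psi)^2\,dx_1=\frac{8\pi\ell^2}{m^3}\sim\frac{32\pi}{\delta}.
\end{equation}
A bubble at distance $\delta$ produces a boundary integral of order $1/\delta$. The proof of Theorem~\ref{thm:holder} shows that $C^{0,\alpha}$ coefficients with $\alpha>1/2$ cannot pay for it.

\section{Notation and linear facts}\label{sec:tools}

We write $B_s(x)$ for open discs, $B_s(S)=\bigcup_{x\in S}B_s(x)$, $d(x)=\operatorname{dist}(x,\partial\Omega)$, $D=\operatorname{diam}\Omega$, $\Omega_t=\{x\in\Omega:d(x)<t\}$; $\nu$ is the outer and $n=-\nu$ the inner unit normal. We fix $\rho_0>0$ such that for every $z\in\partial\Omega$ the disc $B_{\rho_0}(z+\rho_0n(z))$ lies in $\Omega$ and the disc $B_{\rho_0}(z-\rho_0n(z))$ does not meet $\bar\Omega$. Since $|\Omega_t|\le Ct$, we have $\int_\Omega d^{-a}<\infty$ for $a<1$. The letters $C,c$ denote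 positive constants that may change from line to line and do not depend on $i$ or on the small parameters $\delta,\varepsilon,t$.

\begin{enumerate}
\item[(F1)] \emph{Green functions.} For $\omega=\Omega$ or a disc, $G_\omega$ is the Dirichlet Green function of $-\Delta$, $\mathcal G_\omega g=\int_\omega G_\omega(\cdot,y)g(y)\,dy$, and $G=G_\Omega$, $\mathcal G=\mathcal G_\Omega$. For $x\in\Omega$ the function $G(x,\cdot)$ is continuous on $\bar\Omega\setminus\{x\}$ and vanishes on $\partial\Omega$. By the maximum principle, $0\le G_\omega(x,y)\le\frac1{2\pi}\log\frac{\operatorname{diam}\omega}{|x-y|}$, and $G\ge G_E$ on $E\times E$ for a disc $E\subset\Omega$. For discs,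
\[
G_{B_R(x)}(x,y)=\frac1{2\pi}\log\frac R{|x-y|},\qquad G_{B_R(x)}\ge\frac1{2\pi}\log\frac54\quad\text{on }B_{R/2}(x)\times B_{R/2}(x).
\]
The second bound follows by scaling from the unit disc, where in complex notation $G=\frac1{2\pi}\log\frac{|1-\bar yz|}{|z-y|}$ and $|1-\bar yz|^2-|z-y|^2=(1-|z|^2)(1-|y|^2)\ge\frac9{16}\ge\frac9{16}|z-y|^2$ for $|z|,|y|<\frac12$.
\item[(F2)] \emph{Representation.} If $w\in C^0(\bar\Omega)$ vanishes on $\partial\Omega$ and $-\Delta w=g\in L^\infty(\Omega)$ in $\mathcal D'(\Omega)$, then $w=\mathcal Gg$, because $w-\mathcal Gg$ is harmonic, continuous on $\bar\Omega$ and zero on $\partial\Omega$. So solutions of \eqref{eq:P} with $V,W\ge0$ satisfy $u=\mathcal G(Ve^v)\ge0$, $v=\mathcal G(We^u)\ge0$. If $E$ is a disc with $\bar E\subset\Omega$, the \emph{splitting of $u$ in $E$} is $u=H+P$ with $P=\mathcal G_E(Ve^v)\ge0$; here $H$ is harmonic in $E$ and equals $u\ge0$ on $\partial E$, so $H\ge0$. The same applies to $v$.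
\item[(F3)] \emph{Regularity.} For $1<p<\infty$, $\|\mathcal Gg\|_{W^{2,p}(\Omega)}\le C_p\|g\|_{L^p(\Omega)}$ and $\mathcal Gg$ has zero trace (Calder\'on--Zygmund). One has $W^{2,p}(\Omega)\subset C^{0,2-2/p}(\bar\Omega)$ for $1<p<2$ and $W^{2,p}(\Omega)\subset C^1(\bar\Omega)$ for $p>2$. If $g\in C^{0,1/2}(\bar\Omega)$ then $\mathcal Gg\in C^2(\bar\Omega)$, and if $g\in C^\infty(\bar\Omega)$ then $\mathcal Gg\in C^\infty(\bar\Omega)$ (Schauder). If $w_i$ and $\Delta w_i$ are locally uniformly bounded in an open set, a subsequence of $(w_i)$ converges in $C^1_{\mathrm{loc}}$.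
\item[(F4)] \emph{Harnack's inequality.} If $H\ge0$ is harmonic in $B_R(x)$ and $|y-x|\le sR$ with $s<1$, then $\frac{1-s}{1+s}H(x)\le H(y)\le\frac{1+s}{1-s}H(x)$. Letting $s\to0$ gives $|\nabla H(x)|\le2H(x)/R$.
\item[(F5)] \emph{Gradient estimate.} $|\nabla w(x)|\le C\big(\lambda^{-1}\sup_{B_\lambda(x)}|w|+\lambda\sup_{B_\lambda(x)}|\Delta w|\big)$ with an absolute constant $C$.
\item[(F6)] \emph{Pohozaev identity.} For $C^2$ functions $u,v$ and a $C^1$ vector field $X$, the product rule gives
\begin{align*}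
&\operatorname{div}\big[(X\cdot\nabla v)\nabla u+(X\cdot\nabla u)\nabla v-(\nabla u\cdot\nabla v)X\big]\\
&\quad=\Delta u\,X\cdot\nabla v+\Delta v\,X\cdot\nabla u+\sum_{j,k}(\partial_jX_k+\partial_kX_j)\,\partial_ju\,\partial_kv-(\operatorname{div}X)\nabla u\cdot\nabla v ;
\end{align*}
the terms $X_k\partial_ju\,\partial_{jk}v+X_k\partial_jv\,\partial_{jk}u$ cancel against $X\cdot\nabla(\nabla u\cdot\nabla v)$. For $X(x)=x$ in the plane the last two terms cancel as well.
\end{enumerate}

The potential of a point mass $m$ behaves like $\frac m{2\pi}\log\frac1{|x|}$, and its exponential is integrable exactly when $m<4\pi$. The next lemma says that a point mass is the worst case.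

\begin{lemma}\label{lem:exp}
Let $q,m>0$.
\begin{enumerate}
\item[(i)] Let $0\le g\in L^1(\Omega)$, $x_0\in\bar\Omega$, $s>0$, $\int_{\Omega\cap B_{2s}(x_0)}g\le m$ and $qm<4\pi$. Then $\int_{\Omega\cap B_s(x_0)}e^{q\mathcal Gg}\le C(q,m,s,\|g\|_1,D)$.
\item[(ii)] Let $E$ be a disc of diameter $R$, $0\le g\in L^1(E)$, $\int_Eg\le m$ and $qm\le2\pi$. Then $\int_Ee^{q\mathcal G_Eg}\le2\pi R^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\omega$ be a set of diameter at most $R$ with $0<m'=\int_\omega g\le m$, let $a=qm/2\pi<2$, and put $P(x)=\frac1{2\pi}\int_\omega\log\frac R{|x-y|}\,g(y)\,dy$. Jensen's inequality for the probability measure $g\,dy/m'$, together with $R/|x-y|\ge1$ on $\omega\times\omega$, gives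
\[
\int_\omega e^{qP}\,dx\le\int_\omega\int_\omega\Big(\frac R{|x-y|}\Big)^a\,dx\,\frac{g(y)}{m'}\,dy\le\int_{B_R(0)}\Big(\frac R{|x|}\Big)^adx=\frac{2\pi R^2}{2-a},
\]
and the bound is also true for $m'=0$, when $P=0$. For (ii) take $\omega=E$, where $\mathcal G_Eg\le P$ and $a\le1$. For (i) take $\omega=\Omega\cap B_{2s}(x_0)$ and $R=D$; for $x\in B_s(x_0)$ the points $y\notin\omega$ satisfy $|x-y|\ge s$, so $\mathcal Gg(x)\le\frac{\|g\|_1}{2\pi}\log^+\frac Ds+P(x)$.
\end{proof}

\section{The bubble near the boundary and the counterexample}\label{sec:counter}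

In a general domain the harmonic correction of the bubble is not explicit. It differs, however, by a bounded harmonic function from the logarithm centered at the mirror point, and this is all we need.

Fix $\gamma>0$. For $\delta\in(0,\rho_0/2)$ let $\xi=\delta n(0)$, $\xi^*=-\delta n(0)$, $r=|x-\xi|$. The tangent discs at $0$ give $B_\delta(\xi)\subset\Omega$, so $r\ge\delta$ on $\partial\Omega$, and $|x-\xi^*|\ge\delta$ on $\bar\Omega$. Since $|\xi-\xi^*|=2\delta$, the triangle inequality yields
\begin{equation}\label{eq:mirror}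
r\le3|x-\xi^*|\ \text{ on }\bar\Omega,\qquad|x-\xi^*|\le3r\ \text{ on }\partial\Omega,\qquad|x-\xi^*|\le5r\ \text{ if }r\ge\delta/2 .
\end{equation}
For $\varepsilon\in(0,\delta]$ define
\[
f=\frac{8\varepsilon^2}{(\varepsilon^2+r^2)^2},\qquad\psi=\mathcal Gf,\qquad h=\psi+2\log(\varepsilon^2+r^2),\qquad k=h-4\log|x-\xi^*| .
\]
Then $\psi\in C^\infty(\bar\Omega)$, $\psi\ge0$, the functions $h$ and $k$ are harmonic in $\Omega$, and $e^\psi=e^h(\varepsilon^2+r^2)^{-2}$. On $\partial\Omega$ we have $k=2\log\frac{\varepsilon^2+r^2}{|x-\xi^*|^2}$, and by \eqref{eq:mirror} and $\varepsilon\le\delta\le r$ the quotient lies between $\frac19$ and $18$. Hence $|k|\le k_0:=2\log18$ in $\Omega$.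

We now fix the width by the normalization $fe^{-\psi}=\gamma$ at $\xi$. The number $h(\xi)$ depends continuously on $\varepsilon\in(0,\delta]$, by the maximum principle applied to the boundary data $2\log(\varepsilon^2+r^2)$, and $e^{h(\xi)}=16\delta^4e^{k(\xi)}$ with $18^{-2}\le e^{k(\xi)}\le18^2$. So $\gamma e^{h(\xi)}-8\varepsilon^2$ is positive for $\varepsilon$ near $0$, and negative at $\varepsilon=\delta$ if $18\sqrt{2\gamma}\,\delta<1$. For such $\delta$ we choose $\varepsilon\in(0,\delta)$ with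
\begin{equation}\label{eq:eps}
\gamma e^{h(\xi)}=8\varepsilon^2,\qquad\text{hence}\qquad\tfrac1{18}\sqrt{2\gamma}\,\delta^2\le\varepsilon\le18\sqrt{2\gamma}\,\delta^2 .
\end{equation}
Let $\Omega^{\mathrm{in}}=B_{\delta/2}(\xi)$ and $\Omega^{\mathrm{out}}=\Omega\setminus\Omega^{\mathrm{in}}$.

\begin{lemma}\label{lem:bubble}
For small $\delta$, with constants that depend only on $\Omega$ and $\gamma$:
\begin{enumerate}
\item[(i)] in $\Omega^{\mathrm{in}}$, $|\gamma e^\psi-f|\le C\delta^3(\varepsilon+r)^{-3}$, $\ C^{-1}f\le e^\psi\le Cf$, and $|\psi-\psi(\xi)|\le2\log(1+r^2/\varepsilon^2)+C$;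
\item[(ii)] in $\Omega^{\mathrm{out}}$, $0\le\psi\le C$ and $f\le C$; in all of $\Omega$, $fe^{-\psi}\le C$;
\item[(iii)] $\psi(\xi)=2\log\frac1\varepsilon+\log\frac8\gamma\ge4\log\frac1\delta-C$, and $0\le\psi\le\psi(\xi)+C$ in $\Omega$;
\item[(iv)] $\int_\Omega e^\psi\le C$;
\item[(v)] for $1<p\le\frac43$, the functions $g_0=(\gamma e^\psi-f)\mathbf 1_{\Omega^{\mathrm{in}}}$ and $R_0=\mathbf 1_{\Omega^{\mathrm{in}}}+(\psi+f)\mathbf 1_{\Omega^{\mathrm{out}}}$ satisfy $\|g_0\|_{L^p}\le C\delta^{4/p-3}$ and $\|R_0\|_{L^p}\le C\delta^{1/p}\le C\delta^{4/p-3}$.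
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The harmonic function $k$ is bounded by $k_0$ in $B_\delta(\xi)$, so $|\nabla k|\le C/\delta$ in $\Omega^{\mathrm{in}}$ by (F5); also $|\nabla(4\log|x-\xi^*|)|\le4/\delta$. Thus $|h(x)-h(\xi)|\le Cr/\delta\le C$ in $\Omega^{\mathrm{in}}$, and $|e^{h(x)}-e^{h(\xi)}|\le Ce^{h(\xi)}r/\delta\le C\delta^3r$ by \eqref{eq:eps}. Now $f=\gamma e^{h(\xi)}(\varepsilon^2+r^2)^{-2}$, so $\gamma e^\psi=fe^{h-h(\xi)}$ and
\[
|\gamma e^\psi-f|\le\frac{C\delta^3r}{(\varepsilon^2+r^2)^2}\le\frac{C\delta^3}{(\varepsilon+r)^3},\qquad\psi-\psi(\xi)=h-h(\xi)-2\log\Big(1+\frac{r^2}{\varepsilon^2}\Big).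
\]

(ii) For $r\ge\delta/2$, \eqref{eq:mirror} gives $\psi\le k_0+4\log(|x-\xi^*|/r)\le k_0+4\log5$, and $f\le8\varepsilon^2r^{-4}\le128\,\varepsilon^2\delta^{-4}\le C$. The bound for $fe^{-\psi}$ follows from $\psi\ge0$ in $\Omega^{\mathrm{out}}$ and from (i) in $\Omega^{\mathrm{in}}$.

(iii) $\psi(\xi)=h(\xi)-4\log\varepsilon$ and $h(\xi)=\log(8\varepsilon^2/\gamma)$. The last formula in the proof of (i) gives $\psi\le\psi(\xi)+C$ in $\Omega^{\mathrm{in}}$, and (ii) gives it in $\Omega^{\mathrm{out}}$.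

(iv) By (i) and (ii), $\int_\Omega e^\psi\le C\int_{\mathbb R^2}f+C|\Omega|$, and $\int_{\mathbb R^2}f=8\pi$.

(v) By (i) and the lower bound for $\varepsilon$ in \eqref{eq:eps},
\[
\|g_0\|_{L^p}\le C\delta^3\Big(\int_0^\infty(\varepsilon+s)^{1-3p}\,ds\Big)^{1/p}\le C\delta^3\varepsilon^{2/p-3}\le C\delta^{4/p-3}.
\]
By (ii), $0\le R_0\le C$, so it suffices to show $\|R_0\|_{L^1}\le C\delta$; note that $1/p\ge4/p-3$. We have $|\Omega^{\mathrm{in}}|\le\delta^2$ and $\int_{r\ge\delta/2}f\le\int_{r\ge\delta/2}8\varepsilon^2r^{-4}\,dx=32\pi\varepsilon^2\delta^{-2}\le C\delta^2$. Finally $T\in C^1(\bar\Omega)$ vanishes on $\partial\Omega$, so $T\le Cd\le C|x|\le C(\delta+r)$, and Green's formula gives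
\[
\int_\Omega\psi=\int_\Omega fT\le C\int_{\mathbb R^2}f\,(\delta+r)\,dx=C\Big(8\pi\delta+16\pi\varepsilon\int_0^\infty\frac{s^2\,ds}{(1+s^2)^2}\Big)\le C\delta.\qedhere
\]
\end{proof}

By (ii)--(iv), the pair $u=\psi$, $V=fe^{-\psi}$ already blows up with bounded coefficient and bounded mass, but, as in the half-plane, $fe^{-\psi}$ equals $\gamma$ at $\xi$ and tends to $0$ at each fixed $x\neq0$. We pass to the linear problem of Section~\ref{sec:model}.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]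
Let $u=\mathcal G(\gamma e^\psi)\in C^\infty(\bar\Omega)$, $z=u-\gamma T-\psi$ and $V_\delta=\gamma e^{\psi-u}=\gamma e^{-\gamma T-z}>0$. Then $V_\delta\in C^\infty(\bar\Omega)$ and $-\Delta u=\gamma e^\psi=V_\delta e^u$, so $(u,u)$ solves \eqref{eq:P} with coefficients $(V_\delta,V_\delta)$. Moreover $z=\mathcal Gg$ with $g=\gamma(e^\psi-1)-f$. In $\Omega^{\mathrm{in}}$ we have $g=g_0-\gamma$. In $\Omega^{\mathrm{out}}$ we have $0\le e^\psi-1\le C\psi$ because $0\le\psi\le C$. Hence $|g|\le|g_0|+CR_0$, and $\|g\|_{L^p}\le C\delta^{4/p-3}$ for $1<p\le\frac43$. Given $0<\alpha\le\frac12$, take $p=\frac2{2-\alpha}\in(1,\frac43]$; then $2-\frac2p=\alpha$, $\frac4p-3=1-2\alpha$, and (F3) gives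
\[
\|z\|_{C^{0,\alpha}(\bar\Omega)}\le C_\alpha\,\delta^{1-2\alpha},
\]
the rate found in the half-plane. So $z\to0$ in $C^{0,\alpha}(\bar\Omega)$ for $\alpha<\frac12$, in particular uniformly, and $z$ is bounded in $C^{0,1/2}(\bar\Omega)$. The same holds for $V_\delta-V=\gamma e^{-\gamma T}(e^{-z}-1)$, since $\|e^{-z}-1\|_{C^{0,\alpha}}\le e^{\|z\|_\infty}\|z\|_{C^{0,\alpha}}$ and $e^{-\gamma T}$ is smooth. Also $V_\delta\le\gamma e^{\|z\|_\infty}\le2\gamma$ for small $\delta$. Finally $\int_\Omega e^u\le e^{\gamma\|T\|_\infty+\|z\|_\infty}\int_\Omega e^\psi\le C$, while $u(\xi)\ge\psi(\xi)-\|z\|_\infty\to\infty$. Take any sequence $\delta_i\to0$.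
\end{proof}

\section{Concentration points and entire solutions}\label{sec:conc}

Consider an admissible sequence with limits $(V,W)$, and let $b=\max(b_1,b_2)$. The measures $V_ie^{v_i}\,dx$ and $W_ie^{u_i}\,dx$ have bounded mass, so along a subsequence they converge weakly-$*$ on $\bar\Omega$ to finite measures $\mu$ and $\mu'$. Recall that then $\mu(O)\le\liminf\int_{O\cap\Omega}V_ie^{v_i}$ for relatively open $O\subset\bar\Omega$ and $\limsup\int_{Y\cap\Omega}V_ie^{v_i}\le\mu(Y)$ for closed $Y\subset\bar\Omega$. By Lemma~\ref{lem:exp}, the relevant set is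
\[
S=\{x\in\bar\Omega:\ \mu(\{x\})\ge4\pi\ \text{ and }\ \mu'(\{x\})\ge4\pi\}.
\]

\begin{lemma}\label{lem:conc}
Along this subsequence:
\begin{enumerate}
\item[(i)] $S$ is finite, and $\sup_i\sup_{\Omega\setminus B_s(S)}(u_i+v_i)<\infty$ for every $s>0$;
\item[(ii)] $S\subset\partial\Omega$, and $V,W>0$ on $S$;
\item[(iii)] there are $\rho,c_0,C_0>0$ such that, for large $i$, $V_i,W_i\ge c_0$ on $\Omega\cap B_{2\rho}(S)$ and $|u_i-v_i|\le C_0$ in $\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}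
(i) $S$ has at most $bC_2/4\pi$ points. Since $\bar\Omega\setminus B_s(S)$ is compact, it suffices to bound $u_i,v_i$ near each $x_0\in\bar\Omega\setminus S$. By the symmetry $(u,v,V,W)\leftrightarrow(v,u,W,V)$ of \eqref{eq:P} we may assume $\mu(\{x_0\})<4\pi$. Then there are $t>0$ and $m<4\pi$ with $\int_{\Omega\cap B_{2t}(x_0)}V_ie^{v_i}\le m$ for large $i$. Choose $q>1$ with $qm<4\pi$; by Lemma~\ref{lem:exp}(i), $e^{u_i}$ is bounded in $L^q(\Omega\cap B_t(x_0))$. For $x\in\Omega\cap B_{t/2}(x_0)$, (F1), (F2) and H\"older's inequality give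
\[
v_i(x)\le\frac{bC_1}{2\pi}\log^+\frac{2D}t+\frac b{2\pi}\Big\|\log\frac D{|x-\cdot|}\Big\|_{L^{q'}(\Omega)}\|e^{u_i}\|_{L^q(\Omega\cap B_t(x_0))}\le C .
\]
Now $e^{v_i}$ is bounded on $\Omega\cap B_{t/2}(x_0)$, and the same splitting bounds $u_i$ on $\Omega\cap B_{t/4}(x_0)$. One small mass thus controls both components, which is why $S$ requires two large ones.

(ii) Suppose $x_0\in S\cap\Omega$. Let $0<|x-x_0|<d(x_0)$ and $s<\min(|x-x_0|,d(x_0))$. Since $G\ge0$,
\[
\liminf_iu_i(x)\ge\inf_{B_s(x_0)}G(x,\cdot)\ \liminf_i\int_{B_s(x_0)}V_ie^{v_i}\ge4\pi\inf_{B_s(x_0)}G(x,\cdot).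
\]
Letting $s\to0$ and using (F1), $\liminf u_i(x)\ge4\pi G(x,x_0)\ge2\log\frac{d(x_0)}{|x-x_0|}$. As $|x-x_0|^{-2}$ is not integrable near $x_0$, Fatou's lemma gives $\int e^{u_i}\to\infty$, a contradiction. Next, for $x_0\in S$ and $s>0$, uniform convergence gives $4\pi\le\liminf\int_{\Omega\cap B_s(x_0)}V_ie^{v_i}\le C_2\sup_{\Omega\cap B_s(x_0)}V$. Let $s\to0$ to get $V(x_0)\ge4\pi/C_2$, and in the same way $W(x_0)\ge4\pi/C_1$.

(iii) The first claim follows from (ii), continuity and uniform convergence. By (i), $|u_i-v_i|\le C$ on $\bar\Omega\setminus B_\rho(S)$ and on $\partial\Omega$. If the maximum of $u_i-v_i$ over $\bar\Omega$ exceeded both this constant and $\log(b/c_0)$, it would be attained at a point of $\Omega\cap B_\rho(S)$, where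
\[
\Delta(u_i-v_i)=W_ie^{u_i}-V_ie^{v_i}\ge c_0e^{u_i}-be^{v_i}>0 ,
\]
which is impossible at an interior maximum. Exchange the roles of $u_i$ and $v_i$.
\end{proof}

Rescaling a sequence around a point of $S$ leads to the system with constant coefficients in the plane. For the single equation the bubble $U_\varepsilon$ has mass $8\pi$; for the system we need a lower bound for the larger of the two masses.

\begin{lemma}\label{lem:entire}
Let $V_0,W_0>0$ be constants and let $w_1,w_2\le0$ be smooth solutions of $-\Delta w_1=V_0e^{w_2}$, $-\Delta w_2=W_0e^{w_1}$ in $\mathbb R^2$ with $\int e^{w_1}+\int e^{w_2}<\infty$. Then $m_1=\int V_0e^{w_2}$ and $m_2=\int W_0e^{w_1}$ satisfy $m_1,m_2>4\pi$ and $(m_1-4\pi)(m_2-4\pi)=16\pi^2$. In particular $\max(m_1,m_2)\ge8\pi$.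
\end{lemma}

\begin{proof}
The identity comes from (F6) on large discs, so we need the behavior of $w_j$ and $\nabla w_j$ at infinity. We treat $w_1$; the argument for $w_2$ is the same with the indices exchanged.

\emph{Representation.} Let $g=V_0e^{w_2}\in L^1\cap L^\infty$ and $p_1(x)=\frac1{2\pi}\int\log\frac{|x-y|}{1+|y|}\,g(y)\,dy$. Then $\Delta p_1=g$, and $p_1\le\frac{m_1}{2\pi}\log(1+|x|)$ because $|x-y|\le(1+|x|)(1+|y|)$. So $H=w_1+p_1$ is an entire harmonic function with $H\le\frac{m_1}{2\pi}\log(1+|x|)$. Apply (F4) to $\frac{m_1}{2\pi}\log(1+|x_0|+R)-H\ge0$ in $B_R(x_0)$ and let $R\to\infty$: $\nabla H(x_0)=0$, so $H$ is constant. Thus $e^{w_1}\ge c(1+|x|)^{-m_1/2\pi}$, and $\int e^{w_1}<\infty$ forces $m_1>4\pi$.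

\emph{Decay.} We claim that $p_1(x)/\log|x|\to m_1/2\pi$ as $|x|\to\infty$, that is, $\int\Theta(x,y)g(y)\,dy\to0$ for $\Theta(x,y)=\frac1{\log|x|}\log\frac{|x-y|}{(1+|y|)|x|}$. Let $|x|\ge2$. On $|x-y|<1$ we have $|\Theta|\le C+|\log|x-y||/\log|x|$, and this part tends to $0$ because $g$ is bounded and $\int_{B_1(x)}g\to0$. On $|x-y|\ge1$ the quotient $\frac{|x-y|}{(1+|y|)|x|}$ is at most $\frac32$; it is at least $\frac1{(1+2|x|)|x|}\ge|x|^{-4}$ if $|y|\le2|x|$, and at least $\frac1{4|x|}\ge|x|^{-3}$ if $|y|>2|x|$. So $|\Theta|\le4$ there, $\Theta\to0$ for fixed $y$, and dominated convergence applies. Since $m_1,m_2>4\pi$, there is $a>2$ with $e^{w_1},e^{w_2}\le C|x|^{-a}$ for $x\neq0$.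

\emph{Gradient.} We have $\nabla w_1=-\frac1{2\pi}\int\frac{x-y}{|x-y|^2}g(y)\,dy$, and we claim that $\nabla w_1=-\frac{m_1}{2\pi}\frac x{|x|^2}+o(|x|^{-1})$. For $|y|<|x|/2$ use $|x|\,\big|\frac{x-y}{|x-y|^2}-\frac x{|x|^2}\big|=\frac{|y|}{|x-y|}\le1$, which tends to $0$ for fixed $y$, and dominated convergence. For $|y|\ge|x|/2$ we have $\int_{|y|\ge|x|/2}g\to0$ and
\[
|x|\int_{|y|\ge|x|/2}\frac{g(y)}{|x-y|}\,dy\le C|x|^{1-a}\int_{|x-y|<|x|}\frac{dy}{|x-y|}+\int_{|y|\ge|x|/2}g\le C|x|^{2-a}+o(1).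
\]

\emph{The identity.} Let $\Phi=V_0e^{w_2}+W_0e^{w_1}$. By (F6) with $X=x$, the divergence of $(x\cdot\nabla w_2)\nabla w_1+(x\cdot\nabla w_1)\nabla w_2-(\nabla w_1\cdot\nabla w_2)x$ equals $-x\cdot\nabla\Phi=2\Phi-\operatorname{div}(x\Phi)$. Integrate over $B_R(0)$. The flux of the field through $\partial B_R(0)$ is $2\pi R\cdot(1+1-1)\frac{m_1m_2}{4\pi^2R}+o(1)$, and $R\int_{\partial B_R}\Phi\,ds\le CR^{2-a}\to0$. Hence $\frac{m_1m_2}{2\pi}=2(m_1+m_2)$, which is the claim.
\end{proof}

\section{Compactness for H\"older exponents above $1/2$}\label{sec:holder}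

We prove Theorem~\ref{thm:holder} by contradiction. If it fails, there are $V_i,W_i,u_i,v_i$ that satisfy its hypotheses with fixed $A,C_1,C_2$, and $\|u_i\|_\infty+\|v_i\|_\infty\to\infty$. By the Arzel\`a--Ascoli theorem a subsequence is admissible with $b=A$, and we pass to a further one to which Lemma~\ref{lem:conc} applies; $S,\rho,c_0,C_0$ are as in that lemma. By (F3), $u_i,v_i\in C^1(\bar\Omega)$, so $V_ie^{v_i},W_ie^{u_i}\in C^{0,1/2}(\bar\Omega)$ and $u_i,v_i\in C^2(\bar\Omega)$. We take $i$ large and often omit it. Fix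
\[
\eta\in(0,2\alpha-1),\qquad\theta=2\alpha-1-\eta\in(0,1),\qquad F=e^u+e^v,\qquad J=\int_{\partial\Omega}\partial_\nu u\,\partial_\nu v\,ds .
\]
The integrand of $J$ is nonnegative, because $u,v\ge0$ vanish on $\partial\Omega$ and so $\partial_\nu u,\partial_\nu v\le0$.

The plan is to estimate $J$ from both sides. The Pohozaev identity gives $J\le C\int Fd^{-1+\theta}$. A concentration of mass at distance $\delta$ from the boundary contributes about $\delta^{-1+\theta}$ to the right-hand side, but at least $c/\delta$ to $J$, as in \eqref{eq:modelJ}. For one bubble this is a contradiction when $\delta$ is small. Since we do not know how the mass is distributed among locations and scales, we classify all points near the boundary as light or heavy and sum over them. The H\"older bound enters only in Lemma~\ref{lem:poho}, and $\alpha>\frac12$ is the condition $\theta>0$; for $\alpha=\frac12$ both sides are of order $1/\delta$.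

\subsection{The height of a solution at distance $d$}

To handle coefficients that have no derivative we must know the smallest length on which $u$ and $v$ vary. In the example of Section~\ref{sec:counter}, $e^{u(\xi)}$ is of order $d(\xi)^{-4}$; up to $\eta$, no solution is higher.

\begin{lemma}\label{lem:height}
In $\Omega$ we have $u,v\le(4+\eta)\log\frac1d+C$ and $|\nabla u|,|\nabla v|\le Cd^{-2-\eta}$.
\end{lemma}

\begin{proof}
Let $L_i=\max_\Omega[\max(u_i,v_i)+(4+\eta)\log d]$, attained at $x_i\in\Omega$, and suppose that $L_i\to\infty$ along a subsequence. By symmetry we may assume $u_i(x_i)\ge v_i(x_i)$. Put $N_i=u_i(x_i)$, $d_i=d(x_i)$, $\varepsilon_i=e^{-N_i/2}=e^{-L_i/2}d_i^{2+\eta/2}$. Then $N_i\to\infty$ and $\varepsilon_i/d_i\to0$, and by Lemma~\ref{lem:conc}(i) a subsequence of $(x_i)$ converges to some $x_0\in S$. The functions $w_1^i(y)=u_i(x_i+\varepsilon_iy)-N_i$, $w_2^i(y)=v_i(x_i+\varepsilon_iy)-N_i$ are defined on discs that exhaust the plane and satisfy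
\[
-\Delta w_1^i=V_i(x_i+\varepsilon_iy)e^{w_2^i},\quad-\Delta w_2^i=W_i(x_i+\varepsilon_iy)e^{w_1^i},\quad w_1^i(0)=0,\quad|w_1^i-w_2^i|\le C_0 .
\]
By the choice of $x_i$, $w^i_1,w_2^i\le(4+\eta)\log\frac{d_i}{d_i-R\varepsilon_i}\to0$ on $B_R(0)$ for each $R$. For a lower bound let $\zeta_i=\mathcal G_{B_{2R}(0)}(-\Delta w_1^i)$, so $0\le\zeta_i\le CR^2$ for large $i$. The function $1-w_1^i+\zeta_i$ is harmonic and nonnegative in $B_{2R}(0)$ and at most $1+CR^2$ at $0$; by (F4) it is bounded on $B_R(0)$. So $w_1^i$ is locally bounded, and so is $w_2^i$; without Lemma~\ref{lem:conc}(iii), $w_2^i$ could escape to $-\infty$ at this step. By (F3) a subsequence converges in $C^1_{\mathrm{loc}}$ to a pair $w_1,w_2\le0$ that solves the system of Lemma~\ref{lem:entire} with $V_0=V(x_0)>0$, $W_0=W(x_0)>0$ in the sense of distributions, and is smooth by elliptic regularity. Its masses are finite, since $\int_{B_R(0)}e^{w_1^i}\,dy=\int_{B_{R\varepsilon_i}(x_i)}e^{u_i}\,dx\le C_1$ and likewise for $w_2^i$.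

Let $\beta=\frac{2\eta}{2+\eta}\in(0,2)$. By Lemma~\ref{lem:entire} there is $R$ such that, for large $i$, one of the integrals of $V_ie^{v_i}$ and $W_ie^{u_i}$ over $B_{R\varepsilon_i}(x_i)$ is at least $2\pi(4-\beta)$. By (F1), $G(x_i,\cdot)\ge\frac1{2\pi}\log\frac{d_i}{R\varepsilon_i}>0$ on this disc. Both $u_i(x_i)$ and $v_i(x_i)$ are at most $N_i$, so
\[
N_i\ge(4-\beta)\log\frac{d_i}{R\varepsilon_i}=(4-\beta)\Big(\frac{N_i}2-\log\frac R{d_i}\Big),\quad\text{that is,}\quad N_i\le\frac{2(4-\beta)}{2-\beta}\log\frac R{d_i}=(4+\eta)\log\frac R{d_i}.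
\]
Hence $L_i\le(4+\eta)\log R$, a contradiction. The argument needs a mass above $4\pi$ to bound $N_i$ at all, and the mass $8\pi$ gives the exponent $4$.

For the gradient let $d=d(x)$ and $\lambda=\frac12D^{-1-\eta/2}d^{2+\eta/2}\le d/2$. On $B_\lambda(x)$ the distance to $\partial\Omega$ is at least $d/2$, so $0\le u,v\le C(1+\log^+\frac1d)$ and $|\Delta u|,|\Delta v|\le Cd^{-4-\eta}$. By (F5), $|\nabla u(x)|+|\nabla v(x)|\le Cd^{-2-\eta/2}(1+\log^+\frac1d)\le Cd^{-2-\eta}$.
\end{proof}

\subsection{The Pohozaev inequality}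

\begin{lemma}\label{lem:poho}
$J\le C\int_\Omega Fd^{-1+\theta}\,dx$.
\end{lemma}

\begin{proof}
Let $X$ be a smooth vector field on $\mathbb R^2$ with compact support and $X=\nu$ on $\partial\Omega$. On $\partial\Omega$ we have $\nabla u=\partial_\nu u\,\nu$ and $\nabla v=\partial_\nu v\,\nu$, so the flux of the field in (F6) is $(1+1-1)J$. Since $\Delta u\,X\cdot\nabla v=-VX\cdot\nabla e^v$ and $\Delta v\,X\cdot\nabla u=-WX\cdot\nabla e^u$,
\[
J\le\Big|\int_\Omega VX\cdot\nabla e^v\Big|+\Big|\int_\Omega WX\cdot\nabla e^u\Big|+C\int_\Omega(|\nabla u|^2+|\nabla v|^2).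
\]
By Lemma~\ref{lem:height} and $\theta<1$, $\int|\nabla u|^2=\int uVe^v\le C\int F(1+\log^+\frac1d)\le C\int Fd^{-1+\theta}$, and the same holds for $v$.

It remains to bound the term with $V$; the term with $W$ is symmetric. We would like to move the derivative from $e^v$ to $V$, which has none. So we replace $V$ by its average $\tilde V$ on a scale $\sigma(x)$. This costs $|V-\tilde V|\,|\nabla v|\lesssim\sigma^\alpha d^{-2-\eta}$, while $|\nabla\tilde V|\lesssim\sigma^{\alpha-1}$; the two are nearly equal for $\sigma\sim d^2$, the width of a bubble at distance $d$. Let $\sigma=d^2/(2D)\le d/2$, a Lipschitz function with $|\nabla\sigma|\le1$. Let $\varrho\ge0$ be smooth, supported in the unit disc, with $\int\varrho=1$, and set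
\[
\varrho_x(y)=\sigma(x)^{-2}\varrho\Big(\frac{x-y}{\sigma(x)}\Big),\qquad\tilde V(x)=\int\varrho_x(y)V(y)\,dy,\qquad x\in\Omega .
\]
Then $\tilde V$ is locally Lipschitz in $\Omega$ and $0\le\tilde V\le A$. For almost every $x$, $|\nabla_x\varrho_x(y)|\le C\sigma^{-3}\mathbf 1_{|x-y|\le\sigma}$, and $\int\nabla_x\varrho_x(y)\,dy=0$ because $\int\varrho_x(y)\,dy=1$ for all $x$. Therefore
\[
|\tilde V-V|\le A\sigma^\alpha\le Cd^{2\alpha},\qquad|\nabla\tilde V(x)|=\Big|\int\nabla_x\varrho_x(y)\,(V(y)-V(x))\,dy\Big|\le C\sigma^{\alpha-1}\le Cd^{2\alpha-2}.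
\]
As $2\alpha-2>-1$, $\nabla\tilde V$ is integrable. Integrate by parts on the smooth domain $\{d>t\}$ and let $t\to0$; the boundary term tends to $0$ because $e^v-1$ vanishes on $\partial\Omega$. This gives
\[
\Big|\int_\Omega\tilde VX\cdot\nabla e^v\Big|=\Big|\int_\Omega(e^v-1)\operatorname{div}(\tilde VX)\Big|\le C\int_\Omega F(1+d^{2\alpha-2})\le C\int_\Omega Fd^{-1+\theta},
\]
since $2\alpha-2=-1+\theta+\eta$. By Lemma~\ref{lem:height}, $|(V-\tilde V)X\cdot\nabla e^v|\le Cd^{2\alpha-2-\eta}e^v=Cd^{-1+\theta}e^v$.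
\end{proof}

\subsection{Light and heavy points}

For $x\in\Omega$ let $Q_x=B_{d(x)/8}(x)$. Given a constant $K$, call $x$ \emph{light} if $\int_{Q_x}F\le Kd(x)^2$, that is, if the mean of $F$ over $Q_x$ is at most $64K/\pi$, and \emph{heavy} otherwise. The light points form a closed subset of $\Omega$. We show that heavy points make $J$ large and that $u,v$ are bounded at light points.

\begin{lemma}\label{lem:heavy}
There are $K,c_1,c_2,r_0>0$, independent of $i$, such that every heavy point $x$ with $d=d(x)\le r_0$ satisfies $u,v\ge c_1$ on $Q_x$ and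
\begin{equation}\label{eq:heavy}
\int_{\partial\Omega\cap B_{2d}(x)}\partial_\nu u\,\partial_\nu v\,ds\ge\frac{c_2}d .
\end{equation}
\end{lemma}

\begin{proof}
Let $r_0\le\min(\rho/2,\rho_0,1/L)$, with $L$ a Lipschitz constant of the field $X$ above, and let $r_0$ be smaller than the length of every component of $\partial\Omega$.

\emph{Lower bound on $Q_x$.} If $\operatorname{dist}(x,S)\ge\rho$, then $Q_x\subset\Omega\setminus B_{\rho/2}(S)$ and $F\le C$ on $Q_x$ by Lemma~\ref{lem:conc}(i), so $x$ is light once $K$ is large. Hence a heavy $x$ has $\operatorname{dist}(x,S)<\rho$, the disc $E=B_{d/2}(x)$ lies in $B_{2\rho}(S)$, and $c_0\le V,W\le b$ on $E$.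

Suppose first that $\int_EVe^v\ge2\pi$ or $\int_EWe^u\ge2\pi$. Since $|u-v|\le C_0$, the densities $Ve^v$ and $We^u$ are comparable on $E$ with constant $be^{C_0}/c_0$, so both integrals are at least $2\pi c_0e^{-C_0}/b$. By (F1), $G\ge G_{B_d(x)}\ge\frac1{2\pi}\log\frac54$ on $E\times E$, so $u,v\ge\frac{c_0}be^{-C_0}\log\frac54$ on $E$.

Suppose next that both integrals are less than $2\pi$. As $x$ is heavy, we may assume by symmetry that $\int_{Q_x}e^u>\frac K2d^2$. Split $u=H+P$ in $E$. Lemma~\ref{lem:exp}(ii) gives $\int_Ee^P\le2\pi d^2$, so the potential part cannot account for a large mean, and the harmonic part must be large. By (F4) with $s=\frac14$, $\frac35H(x)\le H\le\frac53H(x)$ on $Q_x$. Thus $\frac K2d^2<2\pi d^2e^{5H(x)/3}$, and $u\ge\frac35H(x)\ge\frac9{25}\log\frac K{4\pi}$ on $Q_x$. For $K$ large this is at least $1+C_0$, and then $u,v\ge1$ on $Q_x$. This fixes $K$ and $c_1$.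

\emph{Normal derivatives.} Let $z_0\in\partial\Omega$ be a nearest point to $x$, so $x=z_0+d\,n(z_0)$, and let $I=\{z\in\partial\Omega:|z-z_0|<d/32\}$. Then $I\subset B_{2d}(x)$, and $I$ contains the boundary arc of length $d/16$ centered at $z_0$. For $z\in I$ let $x'=z+d\,n(z)$. Then $|x'-x|\le(1+dL)|z-z_0|<d/16$, so $B_{d/16}(x')\subset Q_x$, and $B_d(x')\subset\Omega$ touches $\partial\Omega$ at $z$. On the annulus $d/16<|y-x'|<d$ the function $u$ is superharmonic, at least $c_1$ on the inner circle and nonnegative on the outer one. Hence $u(y)\ge c_1\log(d/|y-x'|)/\log16$ there, with equality at $y=z$, and so $-\partial_\nu u(z)\ge c_1/(d\log16)$. The same holds for $v$, and \eqref{eq:heavy} follows with $c_2=c_1^2/(16\log^216)$.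
\end{proof}

\begin{lemma}\label{lem:light}
If $x$ is light and $bKd(x)^2\le\pi$, then $u(x),v(x)\le C$.
\end{lemma}

\begin{proof}
Let $d=d(x)$ and $Q'=B_{d/16}(x)$. We first upgrade the $L^1$ bound on $e^v$ to an $L^2$ bound. Split $v=H+P$ in $Q_x$. The density $We^u$ has mass at most $bKd^2\le\pi$ in $Q_x$, so $\int_{Q_x}e^{2P}\le Cd^2$ by Lemma~\ref{lem:exp}(ii). By the mean value property and Jensen's inequality, $H(x)$ is at most the mean of $v$ over $Q_x$, which is at most the logarithm of the mean of $e^v$, so $H(x)\le\log(64K/\pi)$. By (F4), $H\le3H(x)$ on $Q'$. Hence $\int_{Q'}e^{2v}\le Cd^2$. Now split $u=H'+P'$ in $Q'$. As before $H'(x)\le\log(256K/\pi)$, and by (F1) and the Cauchy--Schwarz inequality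
\[
P'(x)\le\frac b{2\pi}\Big\|\log\frac d{16|x-\cdot|}\Big\|_{L^2(Q')}\|e^v\|_{L^2(Q')}\le Cd\cdot d\le C .
\]
So $u(x)\le C$, and $v(x)\le C$ by symmetry.
\end{proof}

\subsection{Summation and conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:holder}]
We first show that $J\le C$. Let $0<t\le r_0/2$. If $y\in\Omega_t$ and $|x-y|<d(y)/16$, then $\frac{15}{16}d(y)<d(x)<\frac{17}{16}d(y)$, so $x\in\Omega_{2t}$ and $y\in Q_x$. Averaging over $x\in B_{d(y)/16}(y)$ gives $d(y)^{-1+\theta}\le C\int_{\Omega_{2t}}d(x)^{-3+\theta}\mathbf 1_{Q_x}(y)\,dx$, and by Fubini's theorem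
\[
\int_{\Omega_t}Fd^{-1+\theta}\,dy\le C\int_{\Omega_{2t}}d(x)^{-3+\theta}\Big(\int_{Q_x}F\Big)dx .
\]
Light points contribute at most $CK\int_\Omega d^{-1+\theta}\le C$, because $\theta>0$. At a heavy point we use only the total mass and \eqref{eq:heavy}:
\[
\int_{Q_x}F\le C_1+C_2\le Cd(x)\int_{\partial\Omega}\mathbf 1_{|x-z|<2d(x)}\,\partial_\nu u\,\partial_\nu v(z)\,ds(z).
\]
So heavy points contribute at most $CJ\sup_{z\in\partial\Omega}\int_{\Omega_{2t}}d(x)^{-2+\theta}\mathbf 1_{|x-z|<2d(x)}\,dx$. On the domain of integration $d(x)>|x-z|/2$ and $|x-z|<4t$, so the last integral is at most $C\int_{|y|<4t}|y|^{-2+\theta}\,dy=Ct^\theta$, again because $\theta>0$. Since $\int_{\Omega\setminus\Omega_t}Fd^{-1+\theta}\le(C_1+C_2)t^{-1+\theta}$, Lemma~\ref{lem:poho} yields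
\[
J\le C+Ct^{-1+\theta}+C_*t^\theta J
\]
with $C_*$ independent of $t$ and $i$. As $J$ is finite for each $i$, the choice of a fixed $t$ with $C_*t^\theta\le\frac12$ gives $J\le C$.

By \eqref{eq:heavy}, a heavy point with $d\le r_0$ has $c_2/d\le J\le C$. So there is $r_1>0$, independent of $i$, with $bKr_1^2\le\pi$ such that all points of $\Omega_{r_1}$ are light, and $u_i,v_i\le C$ in $\Omega_{r_1}$ by Lemma~\ref{lem:light}. On $\Omega\setminus\Omega_{r_1}\subset\Omega\setminus B_{r_1}(S)$ the bound follows from Lemma~\ref{lem:conc}(i). This contradicts $\|u_i\|_\infty+\|v_i\|_\infty\to\infty$.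
\end{proof}

\section{The limits that allow blow-up}\label{sec:limits}

\subsection{Necessity of (a) and (b)}

Given an admissible sequence that blows up, pass to a subsequence along which $\|u_i\|_\infty+\|v_i\|_\infty\to\infty$ and Lemma~\ref{lem:conc} applies. By part (i) of that lemma $S\ne\emptyset$, and part (ii) gives (b).

For (a) we show that mass concentrating on $\partial\Omega$ leaves no trace in the limit, because $G(x,\cdot)$ vanishes there. As $S\subset\partial\Omega$, the functions $u_i,v_i$ and their Laplacians are locally bounded in $\Omega$; by (F3), along a subsequence $u_i\to U_1$, $v_i\to U_2$ locally uniformly in $\Omega$, and $e^{U_1},e^{U_2}\in L^1(\Omega)$ by Fatou's lemma. Fix $x\in\Omega$ and $0<s<d(x)$. Then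
\[
0\le u_i(x)-\int_{\Omega\setminus B_s(S)}G(x,y)V_ie^{v_i}\,dy\le bC_2\sup_{\Omega\cap B_s(S)}G(x,\cdot).
\]
On $\Omega\setminus B_s(S)$ the densities $V_ie^{v_i}$ are uniformly bounded and converge pointwise to $Ve^{U_2}$, and $G(x,\cdot)\in L^1(\Omega)$, so dominated convergence applies as $i\to\infty$. Then let $s\to0$: the right-hand side tends to $0$, and monotone convergence gives $U_1=\mathcal G(Ve^{U_2})$. In the same way $U_2=\mathcal G(We^{U_1})$. Since $Ve^{U_2}\in L^1(\Omega)$, there is $s>0$ with $\int_{\Omega\cap B_{2s}(x_0)}Ve^{U_2}\le\pi$ for all $x_0\in\bar\Omega$. Lemma~\ref{lem:exp}(i) with $q=2$ and a finite covering of $\bar\Omega$ give $e^{U_1}\in L^2(\Omega)$. By (F3), $U_2\in C^0(\bar\Omega)$ with zero boundary values; then $Ve^{U_2}$ is bounded, and the same holds for $U_1$. Green potentials satisfy the equations in $\mathcal D'(\Omega)$, so (a) holds.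

This proof of (a) does not use blow-up. Condition (a) is thus necessary for any admissible sequence with limits $(V,W)$ to exist, and when one exists, (b) alone decides whether blow-up is possible.

\subsection{Sufficiency of (a) and (b)}

Translate so that $x_0=0$. By symmetry assume $V(0)\ge W(0)>0$, and put $\gamma=V(0)$, $\kappa=\log\frac{V(0)}{W(0)}\ge0$. Take $\xi,\varepsilon,f,\psi$ from Section~\ref{sec:counter} with this $\gamma$ and small $\delta$.

\emph{Design.} As in Theorem~\ref{thm:counter} we prescribe right-hand sides $A_1,A_2\ge0$, put $u=\mathcal GA_1$, $v=\mathcal GA_2$, and define the coefficients afterwards; the background $\gamma T$ is replaced by $U_1,U_2$. Two points are new. First, the background sources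
\[
a_1=Ve^{U_2},\qquad a_2=We^{U_1},\qquad a_1(0)=\gamma,\quad a_2(0)=W(0)=\gamma e^{-\kappa},
\]
are only continuous, while the core estimate for $\gamma e^\psi-f$ needs a constant; so we freeze them near $0$. Second, if both components are to resemble $\psi$, then in the core $Ve^v\approx We^u\approx f\approx\gamma e^\psi$, which forces $v\approx\psi$ and $u\approx\psi+\kappa$, whereas away from $\xi$ the shift $\kappa$ must disappear. The function $\tau\psi$ with $\tau=\kappa/\psi(\xi)$ interpolates: it is close to $\kappa$ in the core, small far away, and its Laplacian $-\tau f$ is negligible compared with $f$. So we aim at $u\approx U_1+(1+\tau)\psi$ and $v\approx U_2+\psi$. Between the core and the scale $\delta$, the term $We^u$ no longer matches $f$ if $\kappa>0$, but that zone carries little mass.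

\emph{Construction.} Extend $a_j$ to a continuous nonnegative function on $\mathbb R^2$ with compact support and let $\hat a_j$ be its mollification at scale $\delta$. With a smooth cutoff $0\le\zeta\le1$ equal to $1$ on $B_{2\delta}(0)$ and to $0$ outside $B_{4\delta}(0)$, let $a_j^\delta=\zeta a_j(0)+(1-\zeta)\hat a_j$. Then $0\le a_j^\delta\in C^\infty(\bar\Omega)$, $a_j^\delta=a_j(0)$ on $\Omega^{\mathrm{in}}\subset B_{2\delta}(0)$, and $\|a_j^\delta-a_j\|_{L^\infty(\Omega)}\to0$ by uniform continuity. Let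
\[
M=\log\tfrac1\delta,\qquad\tau=\kappa/\psi(\xi).
\]
By Lemma~\ref{lem:bubble}(iii), $0\le\tau\le C/M\to0$ and $1\le e^{\tau\psi}\le e^{\kappa+C\tau}\le C$. Let $\chi$ be smooth, $0\le\chi\le1$, $\chi=1$ for $r<M\varepsilon$ and $\chi=0$ for $r>2M\varepsilon$; by \eqref{eq:eps}, $2M\varepsilon<\delta/2$ for small $\delta$. Define
\[
A_1=a_1^\delta e^\psi+\tau f,\qquad A_2=a_2^\delta e^\psi\big[\chi e^\kappa+(1-\chi)e^{\tau\psi}\big],\qquad u=\mathcal GA_1,\quad v=\mathcal GA_2,
\]
and $V_\delta=A_1e^{-v}$, $W_\delta=A_2e^{-u}$. All these functions are smooth on $\bar\Omega$ and nonnegative, and $(u,v)$ solves \eqref{eq:P} with coefficients $(V_\delta,W_\delta)$. Put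
\[
z_1=u-U_1-(1+\tau)\psi,\qquad z_2=v-U_2-\psi .
\]
By (F2), $z_1=\mathcal Gg_1$ and $z_2=\mathcal Gg_2$ with $g_1=a_1^\delta e^\psi-a_1-f$ and $g_2=A_2-a_2-f$.

\emph{$z_1\to0$ uniformly.} In $\Omega^{\mathrm{in}}$, $g_1=g_0-a_1$; in $\Omega^{\mathrm{out}}$, $g_1=a_1^\delta(e^\psi-1)-f+(a_1^\delta-a_1)$. Hence $|g_1|\le|g_0|+CR_0+\|a_1^\delta-a_1\|_\infty$. Lemma~\ref{lem:bubble}(v) with $p=\frac65$ gives $\|g_1\|_{L^{6/5}}\le C\delta^{1/3}+C\|a_1^\delta-a_1\|_\infty\to0$, and (F3) gives the claim.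

\emph{$z_2\to0$ uniformly.} In $\Omega^{\mathrm{in}}$, since $W(0)e^\kappa=\gamma$,
\[
g_2=\chi g_0-a_2+g_3,\qquad g_3:=(1-\chi)\big(W(0)e^{\tau\psi}e^\psi-f\big)\mathbf 1_{\Omega^{\mathrm{in}}} .
\]
In $\Omega^{\mathrm{out}}$, where $\chi=0$, $g_2=a_2^\delta(e^{(1+\tau)\psi}-1)-f+(a_2^\delta-a_2)$ and $0\le e^{(1+\tau)\psi}-1\le C\psi$. So $|g_2-g_3|\le|g_0|+CR_0+\|a_2^\delta-a_2\|_\infty$, and $\mathcal G(g_2-g_3)\to0$ uniformly as for $z_1$. For $g_3$ we use no cancellation, only its small mass. By Lemma~\ref{lem:bubble}(i), $|g_3|\le Cf\mathbf 1_{r\ge M\varepsilon}$, so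
\[
\|g_3\|_1\le C\int_{r\ge M\varepsilon}f=\frac{8\pi C}{1+M^2},\qquad\|g_3\|_\infty\le C\varepsilon^{-2}\le C\delta^{-4}.
\]
Splitting the integral at $|x-y|=\delta^4$ and using (F1),
\[
|\mathcal Gg_3(x)|\le C\|g_3\|_1\log\frac D{\delta^4}+C\|g_3\|_\infty\int_{|y|<\delta^4}\log\frac D{|y|}\,dy\le\frac{C\log(1/\delta)}{M^2}+C\delta^4\log\frac1\delta\to0 .
\]

\emph{Convergence of the coefficients.} Inserting $v=U_2+\psi+z_2$, $u=U_1+(1+\tau)\psi+z_1$ and $\kappa=\tau\psi(\xi)$,
\[
V_\delta=\big(a_1^\delta+\tau fe^{-\psi}\big)e^{-U_2-z_2},\qquad W_\delta=a_2^\delta e^{-U_1-z_1}\big[\chi e^{\tau(\psi(\xi)-\psi)}+1-\chi\big].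
\]
Since $fe^{-\psi}\le C$ and $\tau\to0$, $V_\delta\to a_1e^{-U_2}=V$ uniformly. On the support of $\chi$, Lemma~\ref{lem:bubble}(i) gives $\tau|\psi-\psi(\xi)|\le CM^{-1}\big(2\log(1+4M^2)+C\big)\to0$, so the bracket tends to $1$ and $W_\delta\to a_2e^{-U_1}=W$ uniformly. The radius $M\varepsilon$ of the cutoff is constrained from both sides: this step needs $\log M=o(\log\frac1\delta)$, and the bound for $\mathcal Gg_3$ needs $\log\frac1\delta=o(M^2)$.

\emph{Mass and blow-up.} The functions $U_j$, $z_j$ and $\tau\psi$ are uniformly bounded, so $\int_\Omega e^u+\int_\Omega e^v\le C\int_\Omega e^\psi\le C$, while $u(\xi),v(\xi)\ge\psi(\xi)-C\to\infty$. Any sequence $\delta_i\to0$ gives an admissible sequence with limits $(V,W)$ that blows up. This completes the proof of Theorem~\ref{thm:limits}. \qed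

\begin{thebibliography}{9}

\bibitem{Bahoura}
Samy Skander Bahoura, \emph{A compactness result for a Gelfand-Liouville system with Lipschitz condition}, arXiv:1501.00441 (2015).

\end{thebibliography}
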